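\title{The spectrum of a Beurling--Fourier algebra need not lie in the complexification}

\begin{abstract}
Let $\omega$ be a weight inverse on the dual of a locally compact group $G$, and regard the Gelfand spectrum of the Beurling--Fourier algebra $A(G,\omega)$ as a subset of the group von Neumann algebra $VN(G)$. It was conjectured that every point $\sigma$ of the spectrum satisfies $S(\sigma)\sigma=S(\omega)\omega$, where $S$ is the antipode; this would embed the spectrum into the $\lambda$-complexification of $G$. We show that the conjecture fails for the group $\mathbb Q_p\rtimes\mathbb Q_p^*$ and a positive $\omega$. In this example the spectrum contains the punctured unit ball of $\ell^2$, while the complexification is totally disconnected. We also show that the conjecture holds whenever $VN(G)$ is finite.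
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{The Fourier algebra}
Let $G$ be a locally compact group, $\lambda$ its left regular representation on $L^2(G)$, and $VN(G)=\lambda(G)''$ the group von Neumann algebra. The Fourier algebra $A(G)$ is the predual of $VN(G)$. We write $\langle x,u\rangle$ for the pairing of $x\in VN(G)$ with $u\in A(G)$, and we identify $u$ with the function $s\mapsto\langle\lambda(s),u\rangle$ on $G$. Inner products are also written $\langle\cdot,\cdot\rangle$ and are linear in the first variable; $\odot$ is the algebraic tensor product.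

The \emph{comultiplication} is the normal unital injective $*$-homomorphism
\[
\Gamma:VN(G)\to VN(G\times G)=VN(G)\bar\otimes VN(G),\qquad \Gamma(\lambda(s))=\lambda(s)\otimes\lambda(s).
\]
It is dual to the pointwise product, $\langle x,uv\rangle=\langle\Gamma(x),u\otimes v\rangle$, and it is given by $\Gamma(x)=W^*(1\otimes x)W$, where $(Wf)(s,t)=f(ts,t)$ is the fundamental unitary on $L^2(G\times G)$. The \emph{antipode} is the normal linear anti-automorphism $S$ of $VN(G)$ with $S(\lambda(s))=\lambda(s^{-1})$. If $C$ is complex conjugation on $L^2(G)$, then $C\lambda(s)C=\lambda(s)$, and so $S(x)=Cx^*C$.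

\subsection*{Weight inverses}
A \emph{weight inverse} on the dual of $G$ is an element $\omega\in VN(G)$, not necessarily positive, such that $\omega$ is injective with dense range and
\[
\omega\otimes\omega=\Gamma(\omega)\,\Omega\qquad\text{for some contraction }\Omega\in VN(G\times G).
\]
One thinks of $\omega$ as the inverse of an unbounded weight that is bounded below. Since $\Gamma(\omega)=W^*(1\otimes\omega)W$ is injective, $\Omega$ is determined by $\omega$. It is a 2-cocycle, $(\Gamma\otimes\iota)(\Omega)(\Omega\otimes1)=(\iota\otimes\Gamma)(\Omega)(1\otimes\Omega)$, because both sides give $\omega\otimes\omega\otimes\omega$ when multiplied on the left by the injective operator $(\Gamma\otimes\iota)\Gamma(\omega)=(\iota\otimes\Gamma)\Gamma(\omega)$.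

For $u\in A(G)$ define $\omega\cdot u\in A(G)$ by $\langle x,\omega\cdot u\rangle=\langle x\omega,u\rangle$. The \emph{Beurling--Fourier algebra} is $A(G,\omega)=\{\omega\cdot u:u\in A(G)\}$ with the norm $\|\omega\cdot u\|_\omega=\|u\|_{A(G)}$ and the pointwise product. It is a commutative Banach algebra: $(\omega\cdot u)(\omega\cdot v)=\omega\cdot(u\cdot_\Omega v)$, where $\langle x,u\cdot_\Omega v\rangle=\langle\Gamma(x)\Omega,u\otimes v\rangle$. Its dual is identified with $VN(G)$ by letting $\sigma\in VN(G)$ act as $\omega\cdot u\mapsto\langle\sigma,u\rangle$. This functional is multiplicative exactly when $\langle\Gamma(\sigma)\Omega,u\otimes v\rangle=\langle\sigma,u\rangle\langle\sigma,v\rangle$ for all $u,v$. Thus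
\begin{equation}\label{eq:spec}
\operatorname{spec}A(G,\omega)=\{\sigma\in VN(G):\ \sigma\ne0,\ \sigma\otimes\sigma=\Gamma(\sigma)\Omega\},
\end{equation}
and the Gelfand topology is the weak$^*$ topology of $VN(G)$.

\subsection*{Complexification}
The formula $\Gamma(T)=W^*(1\otimes T)W$ makes sense for a closed, densely defined operator $T$ affiliated with $VN(G)$. Here and below a tensor product of closed operators means the closure of their algebraic tensor product. The \emph{$\lambda$-complexification} $G_{\mathbb C,\lambda}$ is the set of nonzero closed, densely defined operators $T$ affiliated with $VN(G)$ such that $\Gamma(T)=T\otimes T$. It contains $\lambda(G)$, which carries the weak$^*$ topology and is homeomorphic to $G$.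

The link with the spectrum is a formal division. Divide $\sigma\otimes\sigma=\Gamma(\sigma)\Omega$ by $\omega\otimes\omega=\Gamma(\omega)\Omega$: the cocycle cancels, and $T=\sigma\omega^{-1}$ should satisfy $T\otimes T=\Gamma(T)$. Such a $T$ behaves like a group element, so one expects $S(T)=T^{-1}$, and then $S(\sigma)\sigma=S(\omega)S(T)T\omega=S(\omega)\omega$. For the point $\sigma=\lambda(s)\omega$, which is evaluation at $s\in G$, this computation is rigorous. It is also rigorous for the circle.

\begin{example}\label{ex:circle}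
Let $G=\mathbb T$. In the basis $\zeta^{-n}$ of $L^2(\mathbb T)$ we have $VN(\mathbb T)=\ell^\infty(\mathbb Z)$, $\lambda(s)=(s^n)_n$, $\Gamma(x)(m,n)=x(m+n)$ and $S(x)(n)=x(-n)$. A weight inverse is a bounded, nowhere vanishing sequence with $|\omega(m)\omega(n)|\le|\omega(m+n)|$; that is, $1/|\omega|$ is submultiplicative. If $\sigma$ is in the spectrum, then $T=\sigma/\omega$ is a nonzero sequence with $T(m)T(n)=T(m+n)$, so $T(0)=1$ and $T(n)=z^n$ for some $z\in\mathbb C^*$. These sequences form $G_{\mathbb C,\lambda}\cong\mathbb C^*$. For $\omega(n)=R^{-|n|}$ with $R\ge1$ the spectrum is the annulus $R^{-1}\le|z|\le R$. In all cases $(S(\sigma)\sigma)(n)=z^{-n}z^n\,\omega(-n)\omega(n)=(S(\omega)\omega)(n)$.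
\end{example}

In general the division produces the operator $\sigma\omega^{-1}$ with domain $\operatorname{ran}\omega$, and nothing says in advance that it is closable. The following is known: if every $\sigma\in\operatorname{spec}A(G,\omega)$ satisfies
\begin{equation}\label{eq:identity}
S(\sigma)\sigma=S(\omega)\omega,
\end{equation}
then one obtains closed operators $T_\sigma$ affiliated with $VN(G)$ with $\Gamma(T_\sigma)=T_\sigma\otimes T_\sigma$, and this embeds $\operatorname{spec}A(G,\omega)$ into $G_{\mathbb C,\lambda}$. The problem we treat comes from the paper of Giselsson and Turowska \cite{GT}.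

\begin{quote}
\textbf{Conjecture.} For every locally compact group $G$ and every weight inverse $\omega$ on the dual of $G$, every $\sigma\in\operatorname{spec}A(G,\omega)$ satisfies \eqref{eq:identity}.
\end{quote}

\subsection*{Results}
The conjecture is false, already for a positive $\omega$ and for a group that is solvable (hence amenable), second countable and totally disconnected.

\begin{theorem}\label{thm:A}
Let $p$ be a prime and $G=\mathbb Q_p\rtimes\mathbb Q_p^*$. There are a positive weight inverse $\omega$ on the dual of $G$ and points $\sigma_z\in\operatorname{spec}A(G,\omega)$, $0<|z|\le1$, with $\sigma_1=\omega$, such that: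
\begin{enumerate}
\item[(a)] $S(\sigma_z)\sigma_z\ne S(\omega)\omega$ whenever $z^2\ne1$.
\item[(b)] For $z\ne1$ the densely defined operator $\sigma_z\omega^{-1}$, with domain $\operatorname{ran}\omega$, satisfies $\operatorname{dom}\,(\sigma_z\omega^{-1})^*=\{0\}$. In particular there is no closed operator $T$ with $T\omega=\sigma_z$.
\item[(c)] $\operatorname{spec}A(G,\omega)$ contains a homeomorphic copy of the closed unit ball of $\ell^2$, with the weak topology and with the origin removed, whereas $G_{\mathbb C,\lambda}=\lambda(G)\cong G$ is totally disconnected. Hence there is no continuous injection of $\operatorname{spec}A(G,\omega)$ into $G_{\mathbb C,\lambda}$.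
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G$ be a locally compact group, $\omega$ a weight inverse on the dual of $G$, and $\sigma\in\operatorname{spec}A(G,\omega)$.
\begin{enumerate}
\item[(i)] If $\sigma\omega^{-1}$ is closable and its closure lies in $G_{\mathbb C,\lambda}$, then $S(\sigma)\sigma=S(\omega)\omega$.
\item[(ii)] If $VN(G)$ is a finite von Neumann algebra, then $S(\sigma)\sigma=S(\omega)\omega$.
\end{enumerate}
\end{theorem}

Part (ii) covers compact groups ($VN(G)$ is a product of matrix algebras), discrete groups ($x\mapsto\langle x\delta_e,\delta_e\rangle$ is a faithful normal trace) and abelian groups.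

By Theorem~\ref{thm:B} a counterexample needs an infinite von Neumann algebra. For $G=\mathbb Q_p\rtimes\mathbb Q_p^*$ we have $VN(G)\cong B(H)$, so every operator we can write down belongs to the algebra, and $\Gamma$ is explicit (Section~\ref{sec:group}). We realize $\omega$ as a substitution map from a Hilbert space $E=\bigoplus_{n\ge1}E_n$ of power series without constant term, graded by degree, into $H$. Multiplying the variables by $z$ gives $\sigma_z$, and $\sigma_z\omega^{-1}$ acts as $z^n$ on the image of $E_n$. In Example~\ref{ex:circle} the same formula holds with $n\in\mathbb Z$ and with orthogonal eigenspaces. Here only positive degrees occur, and the image of each single $E_n$ is dense in $H$. An operator with different eigenvalues on two dense subspaces is not closable. The work lies in making the substitution map injective in spite of this density; Section~\ref{sec:model} shows the mechanism on two sequences.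

\section{Group-like operators and the finite case}\label{sec:finite}

We recall the facts on unbounded operators that we use. A closed, densely defined operator $T$ has a unique polar decomposition $T=u|T|$, with $|T|$ positive self-adjoint and $u$ a partial isometry whose initial space is $(\ker|T|)^\perp$. It is \emph{affiliated} with a von Neumann algebra $\mathcal N$ if $vTv^*=T$ for all unitaries $v\in\mathcal N'$; equivalently, $u$ and the spectral projections of $|T|$ lie in $\mathcal N$. If $A$ and $A'$ are positive self-adjoint, then $A\otimes A'$ is positive self-adjoint and equals the product of the commuting operators $A\otimes1$ and $1\otimes A'$ in their joint functional calculus; if $A,A'$ are injective, so is $A\otimes A'$, and $(A\otimes A')^{it}=A^{it}\otimes A'^{\,it}$.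

Let $T=u|T|$ be affiliated with $VN(G)$. On $\operatorname{dom}T\odot\operatorname{dom}T$ we have $T\odot T=(u\otimes u)(|T|\odot|T|)$, and $u\otimes u$ is isometric on the closure of the range of $|T|\otimes|T|$ and zero on its complement. So the polar decompositions of the two operators that define $G_{\mathbb C,\lambda}$ are
\begin{equation}\label{eq:polar}
T\otimes T=(u\otimes u)(|T|\otimes|T|),\qquad\Gamma(T)=\Gamma(u)\Gamma(|T|),
\end{equation}
and the spectral projections of $\Gamma(|T|)$ are the images under $\Gamma$ of those of $|T|$. In particular $T\otimes T$ and $\Gamma(T)$ are affiliated with $VN(G\times G)$.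

\begin{proposition}\label{prop:GC}
Every $T\in G_{\mathbb C,\lambda}$ has the form $T=\lambda(s)|T|$, where $s\in G$, $|T|$ is injective and $|T|^{it}=\lambda(s_t)$ for a continuous one-parameter subgroup $t\mapsto s_t$ of $G$. If $G$ is totally disconnected, then $G_{\mathbb C,\lambda}=\lambda(G)$.
\end{proposition}

\begin{proof}
By \eqref{eq:polar} and uniqueness of polar decompositions, $\Gamma(u)=u\otimes u$ and $\Gamma(|T|)=|T|\otimes|T|$, and $u\ne0$ since $T\neq0$. A nonzero $x\in VN(G)$ with $\Gamma(x)=x\otimes x$ is a character of $A(G)$, and the characters of $A(G)$ are the evaluations $\lambda(s)$, $s\in G$ \cite{Eymard}. So $u=\lambda(s)$ is unitary, and $|T|$ is injective. The unitaries $|T|^{it}\in VN(G)$ satisfy $\Gamma(|T|^{it})=\Gamma(|T|)^{it}=|T|^{it}\otimes|T|^{it}$, so $|T|^{it}=\lambda(s_t)$. The map $t\mapsto s_t$ is a homomorphism because $\lambda$ is injective, and it is continuous because $t\mapsto|T|^{it}$ is weak$^*$ continuous and $\lambda$ is a homeomorphism onto $\lambda(G)$. If $G$ is totally disconnected, the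 connected set $\{s_t\}$ is $\{e\}$, so $|T|^{it}=1$ for all $t$, $|T|=1$ and $T=\lambda(s)$.
\end{proof}

To read \eqref{eq:identity} geometrically, consider the nondegenerate bilinear form $\langle f,Cg\rangle=\int fg$ on $L^2(G)$. For $x\in VN(G)$ we have $\langle xf,Cxg\rangle=\langle f,x^*Cxg\rangle=\langle f,C\,S(x)x\,g\rangle$. Hence
\begin{equation}\label{eq:form}
S(\sigma)\sigma=S(\omega)\omega\iff\langle\sigma f,C\sigma g\rangle=\langle\omega f,C\omega g\rangle\quad\text{for all }f,g\in L^2(G).
\end{equation}
So \eqref{eq:identity} says that $\sigma\omega^{-1}$ preserves this form on $\operatorname{ran}\omega$, as each $\lambda(s)$ does on $L^2(G)$.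

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Let $T\in G_{\mathbb C,\lambda}$ be the closure of $\sigma\omega^{-1}$, and write $T=\lambda(s)|T|$, $|T|=e^X$, $e^{itX}=\lambda(s_t)$ as in Proposition~\ref{prop:GC}. Since $C$ is antiunitary and commutes with $\lambda(s_t)$, we have $e^{itX}=Ce^{itX}C=e^{-itCXC}$. The generator of a one-parameter unitary group is unique, so $CXC=-X$ and $C|T|C=|T|^{-1}$. Let $f,g\in L^2(G)$, $f_1=\omega f$, $g_1=\omega g$. Then $f_1,g_1\in\operatorname{dom}T=\operatorname{dom}|T|$, $Cg_1\in\operatorname{dom}|T|^{-1}$ and $C|T|g_1=|T|^{-1}Cg_1\in\operatorname{dom}|T|$. Therefore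
\[
\langle\sigma f,C\sigma g\rangle=\langle\lambda(s)|T|f_1,\lambda(s)C|T|g_1\rangle=\langle|T|f_1,|T|^{-1}Cg_1\rangle=\langle f_1,Cg_1\rangle=\langle\omega f,C\omega g\rangle,
\]
and \eqref{eq:form} applies.
\end{proof}

For part (ii) we must justify the formal division of Section~\ref{sec:intro}. Finiteness enters through a theorem of Murray and von Neumann (see \cite[Exercises 6.9.53--6.9.55]{KR} and \cite{KL}). Let $\mathcal N$ be a finite von Neumann algebra. Then (F1) a product of closed, densely defined operators affiliated with $\mathcal N$ is densely defined and closable, with affiliated closure; (F2) a closed, densely defined operator affiliated with $\mathcal N$ has no proper closed extension affiliated with $\mathcal N$. We also use that a tensor product of two finite von Neumann algebras is finite.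

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Let $\mathcal N=VN(G)$. Since $\omega$ is injective with dense range, $\omega^{-1}$ is closed, densely defined and affiliated with $\mathcal N$. By (F1), $\sigma\omega^{-1}$ has a closure $T$ affiliated with $\mathcal N$, and $T\omega=\sigma\ne0$, so $T\neq0$. By part (i) it suffices to show $\Gamma(T)=T\otimes T$. We show that both sides extend
\[
R=(\sigma\otimes\sigma)(\omega\otimes\omega)^{-1},\qquad\operatorname{dom}R=\operatorname{ran}(\omega\otimes\omega).
\]
Here $\omega\otimes\omega=(\omega\otimes1)(1\otimes\omega)$ is injective with dense range, so by (F1) for the finite algebra $\mathcal N\bar\otimes\mathcal N$ the operator $R$ is densely defined and closable with affiliated closure.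

The identities $(T\otimes T)(\omega\otimes\omega)h=(\sigma\otimes\sigma)h$ and $(1\otimes T)(1\otimes\omega)h=(1\otimes\sigma)h$ hold for $h\in L^2(G)\odot L^2(G)$. They pass to all $h\in L^2(G\times G)$: if $h_n\to h$, then $(\omega\otimes\omega)h_n\to(\omega\otimes\omega)h$ and $(\sigma\otimes\sigma)h_n\to(\sigma\otimes\sigma)h$, and $T\otimes T$ is closed; the same three facts hold for $1\otimes\omega$, $1\otimes\sigma$, $1\otimes T$. The first identity says $R\subset T\otimes T$. The second, conjugated with $W$, gives $\Gamma(T)\Gamma(\omega)=\Gamma(\sigma)$. Hence $(\omega\otimes\omega)h=\Gamma(\omega)\Omega h$ lies in $\operatorname{dom}\Gamma(T)$ and $\Gamma(T)(\omega\otimes\omega)h=\Gamma(\sigma)\Omega h=(\sigma\otimes\sigma)h$, that is, $R\subset\Gamma(T)$. Both $T\otimes T$ and $\Gamma(T)$ are closed and affiliated, so (F2) gives $\Gamma(T)=\overline R=T\otimes T$.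
\end{proof}

Without finiteness the argument breaks at its first step, the closability of $\sigma\omega^{-1}$. Theorem~\ref{thm:A}(b) shows how completely it can break.

\section{The group $\mathbb Q_p\rtimes\mathbb Q_p^*$}\label{sec:group}

Let $F=\mathbb Q_p$, with valuation $v$ and absolute value $|r|=p^{-v(r)}$. Let $\psi$ be the standard additive character and $dr$ the self-dual Haar measure, so that $f\mapsto\int f(b)\psi(-br)\,db$ is unitary on $L^2(F)$. Let $d^*r=c_0\,dr/|r|$ be the Haar measure of $F^*$ for which every shell $\{v=j\}=p^j\mathbb Z_p^*$ has mass $1$. From now on $G=F\rtimes F^*$, with product $(b,a)(b',a')=(b+ab',aa')$ and left Haar measure $db\,d^*a/|a|$. Put $H=L^2(F^*,d^*r)$ and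
\[
\bigl(\pi(b,a)f\bigr)(r)=\psi(-br)f(ar),
\]
a unitary representation of $G$ on $H$. Let $\nu(dt)=d^*t/|1-t|$ on $F\setminus\{0,1\}$, and define
\[
U:H\otimes H\to H\otimes L^2(\nu),\quad(Uf)(r,t)=f\bigl(rt,r(1-t)\bigr),\qquad(Jg)(r)=\overline{g(-r)}\quad(g\in H).
\]

\begin{proposition}\label{prop:group}
There is a unitary $L^2(G)\to H\otimes H$ that carries $\lambda(s)$ to $\pi(s)\otimes1$ and $VN(G)$ to $B(H)\otimes1$. The map $U$ is unitary. Under the identifications $VN(G)=B(H)$ and $VN(G\times G)=B(H\otimes H)$,
\[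
\Gamma(x)=U^*(x\otimes1)U,\qquad S(x)=Jx^*J\qquad(x\in B(H)).
\]
\end{proposition}

\begin{proof}
For $f\in L^2(G)$ let $\hat f(r,a)=\int f(b,a)\psi(-br)\,db$ and $\Phi_f(r,c)=c_0^{-1/2}|r||c|^{-1/2}\hat f(r,c/r)$. The substitution $c=ar$ gives
\[
\iint|\Phi_f|^2\,d^*r\,d^*c=c_0^{-1}\iint|r||a|^{-1}|\hat f(r,a)|^2\,d^*r\,d^*a=\iint|\hat f(r,a)|^2\,dr\,\frac{d^*a}{|a|}=\|f\|^2 .
\]
The isometry $f\mapsto\Phi_f$ is onto, since $\hat f(r,a)=c_0^{1/2}|r|^{-1/2}|a|^{1/2}\Phi(r,ar)$ recovers $f$ from any $\Phi\in H\otimes H$. From $(\lambda(b_0,a_0)f)(b,a)=f\bigl((b-b_0)/a_0,a/a_0\bigr)$ we get $(\lambda(b_0,a_0)f)^\wedge(r,a)=\psi(-b_0r)|a_0|\hat f(a_0r,a/a_0)$, and so $\Phi_{\lambda(b_0,a_0)f}(r,c)=\psi(-b_0r)\Phi_f(a_0r,c)$. Thus $\lambda\cong\pi\otimes1$.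

The functions $r\mapsto\psi(-br)$ span a weak$^*$ dense subspace of $L^\infty(F^*)$, because an integrable function with vanishing Fourier transform is zero. As $L^\infty(F^*)$ is maximal abelian in $B(H)$, an operator that commutes with $\pi(G)$ is multiplication by some $h\in L^\infty(F^*)$ with $h(ar)=h(r)$ a.e.\ for each $a$. By Fubini's theorem, for almost every $r$ this holds for almost every $a$, so $h$ is constant. Hence $\pi(G)''=B(H)$.

The substitution $r_1=rt$, $r_2=r(1-t)$ has Jacobian determinant $-r$, so
\[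
d^*r_1\,d^*r_2=c_0^2\,\frac{|r|\,dr\,dt}{|r|^2|t||1-t|}=d^*r\,\nu(dt).
\]
It is a bijection from $F^*\times(F\setminus\{0,1\})$ onto the complement of the null set $r_1+r_2=0$. So $U$ is unitary. Since $r_1+r_2=r$, we have $U(\pi(s)\otimes\pi(s))=(\pi(s)\otimes1)U$, and the normal homomorphisms $\Gamma$ and $x\mapsto U^*(x\otimes1)U$ agree on $\pi(G)$, hence everywhere. Finally $(J\pi(b,a)Jf)(r)=\overline{\psi(br)}f(ar)=(\pi(b,a)f)(r)$, so the normal linear map $x\mapsto Jx^*J$ sends $\pi(s)$ to $\pi(s^{-1})$ and equals $S$.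
\end{proof}

Since $\ker(x\otimes1)=\ker x\otimes H$, an operator $x\in B(H)$ is injective, or has dense range, exactly when the corresponding operator on $L^2(G)$ does. The computation that led to \eqref{eq:form} works with $J$ in place of $C$: with $[f,g]=\langle f,Jg\rangle=\int f(r)g(-r)\,d^*r$,
\begin{equation}\label{eq:formJ}
S(\sigma)\sigma=S(\omega)\omega\iff[\sigma f,\sigma g]=[\omega f,\omega g]\quad\text{for all }f,g\in H.
\end{equation}

We need the distribution of $(v(t),v(1-t))$ under $\nu$. If $v(t)>0$ then $v(1-t)=0$; if $v(t)<0$ then $v(1-t)=v(t)$; and $\nu(dt)=c_0\,dt/(|t||1-t|)$ is invariant under $t\mapsto1-t$. So $F\setminus\{0,1\}$ is the disjoint union of the following open sets, where $c\ge1$: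
\begin{equation}\label{eq:nu}
\begin{array}{c|cccc}
(v(t),v(1-t))&(c,0)&(0,c)&(0,0)&(-c,-c)\\\hline
\nu\text{-measure}&1&1&\le1&p^{-c}
\end{array}
\end{equation}
Put $\Delta(t)=-\min(v(t),v(1-t))$. Then $\Delta\ge0$, and $\Delta(t)=c\geq1$ only on a set of measure $p^{-c}$. This decay is the feature of the group that the construction exploits.

Let $X$ be the dual group of $\mathbb Z_p^*$, which is countably infinite, with trivial character $\mathbf 1$. Extend $\chi\in X$ to a character of $F^*$ by $\chi(r)=\chi(p^{-v(r)}r)$. The functions $e_{\chi,j}=\chi\cdot1_{\{v=j\}}$, $(\chi,j)\in X\times\mathbb Z$, form an orthonormal basis of $H$.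

\subsection*{Many solutions with one cocycle}
The next lemma turns \eqref{eq:spec} into a statement about operators from an auxiliary space into $H$. It uses $VN(G)=B(H)$: no membership in the algebra has to be checked.

\begin{lemma}\label{lem:reduction}
Let $E$ be a Hilbert space, $V:H\to E$ a unitary, $\Psi:E\otimes E\to E\otimes L^2(\nu)$ a contraction, and $\Omega=U^*(V^*\otimes1)\Psi(V\otimes V)$, a contraction in $B(H\otimes H)$. If $w:E\to H$ is bounded and
\begin{equation}\label{eq:intertwine}
U(w\otimes w)=(w\otimes1)\Psi,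
\end{equation}
then $\sigma=wV$ satisfies $\sigma\otimes\sigma=\Gamma(\sigma)\Omega$.
\end{lemma}

\begin{proof}
$\Gamma(\sigma)\Omega=U^*(wV\otimes1)(V^*\otimes1)\Psi(V\otimes V)=U^*(w\otimes1)\Psi(V\otimes V)=wV\otimes wV$.
\end{proof}

Identify $E\otimes L^2(\nu)$ with $L^2(\nu;E)$, so that $w\otimes1$ acts pointwise in $t$. Applied to $P\otimes Q$, equation \eqref{eq:intertwine} says that for almost every $t$ the function $r\mapsto(wP)(rt)\,(wQ)(r(1-t))$ is $w$ of the vector $\Psi(P\otimes Q)(t)$. So the range of $w$ must be closed under products of dilates. This suggests taking for $E$ a completed polynomial algebra on which $F^*$ acts formally, for $\Psi$ the formal product of dilates, and for $w$ the substitution of functions for the variables. Then $\Psi$ does not depend on the functions substituted, and all substitutions solve \eqref{eq:intertwine} with the same $\Psi$. One of them has to be injective with dense range.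

\section{A model with two sequences}\label{sec:model}

A function on $F^*$ that depends only on $v(r)$ is a sequence on $\mathbb Z$, and dilations act on it by translation. Take one real sequence $y\in\ell^1(\mathbb Z)$, $y\neq0$, and consider only the translates of $y$ (degree one) and of $y^2$ (degree two):
\[
w:\ell^2(\mathbb Z)\oplus\ell^2(\mathbb Z)\to\ell^2(\mathbb Z),\qquad w(\alpha,\alpha')_j=\sum_k\bigl(\alpha_k\,y_{j+k}+\alpha'_k\,y_{j+k}^2\bigr).
\]
This map is bounded because $y,y^2\in\ell^1$. Density in each degree is cheap.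

\begin{lemma}\label{lem:translates}
Let $y\in\ell^1(\mathbb Z)$ be nonzero with $y_l=0$ for $l<0$. If $u\in\ell^2(\mathbb Z)$ and $\sum_ju_jy_{j+c}=0$ for all $c\in\mathbb Z$, then $u=0$.
\end{lemma}

\begin{proof}
Let $\hat y(\zeta)=\sum_ly_l\zeta^l$, a continuous function on $\mathbb T$, and $\check u(\zeta)=\sum_ju_j\zeta^{-j}\in L^2(\mathbb T)$. The $c$-th Fourier coefficient of $\hat y\check u\in L^2(\mathbb T)$ is $\sum_ju_jy_{j+c}$, so $\hat y\check u=0$ a.e. The function $\hat y$ is a nonzero element of the Hardy space $H^2$ of square integrable functions whose negative Fourier coefficients vanish, and such a function is nonzero almost everywhere. So $\check u=0$.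
\end{proof}

Injectivity, on the other hand, always fails on $\ell^2\oplus\ell^2$. For $\alpha_k=y_{-k}^2$ and $\alpha'_k=-y_{-k}$,
\begin{equation}\label{eq:kernel}
w(\alpha,\alpha')_j=\sum_ky_{-k}^2\,y_{j+k}-\sum_ky_{-k}\,y_{j+k}^2=0,
\end{equation}
as the substitution $k\mapsto-j-k$ in the second sum shows. The remedy is to shrink the domain by a weight that is not translation invariant. Fix $q>1$ and let $\ell^2_q$ be the space of sequences with $\sum_k|\alpha_k|^2q^{2\max(0,-k)}<\infty$. The vector in \eqref{eq:kernel} is excluded if $y_l$ decays slowly as $l\to+\infty$.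

\begin{proposition}\label{prop:model}
Let $L_i=2^{3^i}$ and $\varepsilon_i=1/L_i$ for $i\ge1$; put $y_{L_i}=\varepsilon_i$ and $y_l=0$ for all other $l$. Then $w$ is injective on $\ell^2_q\oplus\ell^2_q$, and both $w(\ell^2_q\oplus0)$ and $w(0\oplus\ell^2_q)$ are dense in $\ell^2(\mathbb Z)$.
\end{proposition}

\begin{proof}
The two subspaces contain all translates of $y$ and of $y^2$, respectively, so they are dense by Lemma~\ref{lem:translates}. Let $w(\alpha,\alpha')=0$ and choose $M$ with $|\alpha_n|,|\alpha_n'|\le Mq^{-\max(0,-n)}$ for all $n$. Fix $k$ and read the equation at $j=L_i-k$: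
\[
0=\alpha_k\varepsilon_i+\alpha'_k\varepsilon_i^2+\sum_{i'\ne i}\bigl(\alpha_{k+L_{i'}-L_i}\,\varepsilon_{i'}+\alpha'_{k+L_{i'}-L_i}\,\varepsilon_{i'}^2\bigr).
\]
The terms with $i'>i$ are small because $y$ is small there: they sum to at most $2M\sum_{i'>i}\varepsilon_{i'}\le4M\varepsilon_{i+1}=4M\varepsilon_i^3$. The terms with $i'<i$ are small because of the weight: there $k+L_{i'}-L_i\le k-L_i/2$, so for $L_i>2k$ they sum to at most $2Mq^{k-L_i/2}\sum_{i'}\varepsilon_{i'}\le2Mq^{k-L_i/2}$. Both bounds are $o(\varepsilon_i^2)$. Dividing by $\varepsilon_i$ and letting $i\to\infty$ gives $\alpha_k=0$; dividing by $\varepsilon_i^2$ then gives $\alpha'_k=0$.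
\end{proof}

Now replace $y$ by $zy$ with $z\ne0,1$. The operator $w(\alpha,\alpha')\mapsto w(z\alpha,z^2\alpha')$ is well defined on $w(\ell^2_q\oplus\ell^2_q)$, and it is multiplication by $z$ on one dense subspace and by $z^2$ on another. It is not closable: if $h_n$ in the first subspace and $h'_n$ in the second both tend to $h\ne0$, then $h_n-h'_n\to0$ while the images tend to $(z-z^2)h$.

To pass to the group we must admit all products of translates, add the characters $\chi\in X$ so that the range is dense in $H$, and find a norm that contains the weight and makes $\Psi$ contractive.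

\section{A Hilbert space of power series}\label{sec:E}

Let $I=X\times\mathbb Z$; for $\kappa=(\chi,k)\in I$ we call $k$ the \emph{level} of $\kappa$. Let $\mathcal M$ be the set of nonzero finitely supported $m:I\to\{0,1,2,\dots\}$, and let $\mathcal P$ be the algebra of polynomials without constant term in commuting variables $Z_\kappa$, $\kappa\in I$, with basis $Z^m$, $m\in\mathcal M$. For $m\in\mathcal M$, a family $c=(c_\kappa)$ of numbers and $j\in\mathbb Z$ put
\[
|m|=\sum m_\kappa,\quad m!=\prod m_\kappa!,\quad c^m=\prod c_\kappa^{m_\kappa},\quad\chi_m=\prod_{(\chi,k)}\chi^{m_{\chi,k}},\quad(\tau_jm)_{\chi,k+j}=m_{\chi,k}.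
\]
The shift $\tau_j$ is a bijection of $\mathcal M$ that preserves $|m|$, $m!$ and $\chi_m$. The \emph{depth} $\beta(m)$ is the least integer $\beta\ge0$ such that $m$ is supported on levels $\ge-\beta$.

\subsection*{Substitution and dilation}
Fix a bijection $\gamma:X\to\{1,2,\dots\}$ and let $\varphi_{\chi,k}=2^{-\gamma(\chi)}(1+|k|)^{-1}$, so that $\varphi\in\ell^2(I)$ and $0<\varphi\le1$. Let $\mathcal B$ be the closed unit ball of $\ell^2(I)$. For $\eta\in\mathcal B$ let $w_\eta$ be the algebra homomorphism from $\mathcal P$ to functions on $F^*$ that sends $Z_{\chi,k}$ to $r\mapsto\chi(r)\,(\varphi\eta)_{\chi,k+v(r)}$. Thus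
\begin{equation}\label{eq:w}
(w_\eta Z^m)(r)=\chi_m(r)\,(\varphi\eta)^{\tau_{v(r)}m},\qquad w_\eta Z^m=\sum_{j\in\mathbb Z}(\varphi\eta)^{\tau_jm}\,e_{\chi_m,j}.
\end{equation}
For $t\in F^*$ let $D_t$ be the automorphism of $\mathcal P$ with $D_tZ_{\chi,k}=\chi(t)Z_{\chi,k+v(t)}$, so that $D_tZ^m=\chi_m(t)Z^{\tau_{v(t)}m}$. Since $\chi(rt)=\chi(r)\chi(t)$ and $v(rt)=v(r)+v(t)$, we have $(w_\eta D_tP)(r)=(w_\eta P)(rt)$. Define $\Psi$ on $\mathcal P\odot\mathcal P$ by $\Psi(P\otimes Q)(t)=D_tP\cdot D_{1-t}Q$. Then
\begin{equation}\label{eq:formal}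
w_\eta\bigl(\Psi(P\otimes Q)(t)\bigr)(r)=(w_\eta P)(rt)\,(w_\eta Q)(r(1-t)),
\end{equation}
which is \eqref{eq:intertwine} on the algebraic level, for every $\eta$.

\subsection*{The norm}
Let $q=p^{1/4}$ and
\begin{equation}\label{eq:N}
\mu(m)=64\,|m|^2\,\frac{m!}{|m|!},\qquad N(m)=\mu(m)\;q^{2\beta(m)}\sum_{j\in\mathbb Z}\varphi^{2\tau_jm}.
\end{equation}
The sum is finite: if $m_{\chi,k}>0$, then $\varphi^{2\tau_jm}\le\varphi_{\chi,k+j}^2$. Let $E$ be the completion of $\mathcal P$ in the Hilbert norm for which the $Z^m$ are orthogonal and $\|Z^m\|^2=N(m)$, and let $E_n$ be the closed span of the $Z^m$ with $|m|=n$. The three factors of $N$ have separate tasks. The sum over $j$ has the form of $\|w_\eta Z^m\|^2$, with $\eta$ removed. The factor $\mu$ controls products and evaluation at $\eta$. The factor $q^{2\beta(m)}$ is the weight of Section~\ref{sec:model}.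

The number of $n$-tuples $(\kappa_1,\dots,\kappa_n)$ in which each $\kappa$ occurs $m_\kappa$ times is $n!/m!$. So for $c\ge0$
\begin{equation}\label{eq:multinomial}
\sum_{|m|=n}\frac{n!}{m!}\,c^m=\sum_{\kappa_1,\dots,\kappa_n}c_{\kappa_1}\cdots c_{\kappa_n}=\Bigl(\sum_\kappa c_\kappa\Bigr)^n .
\end{equation}

\begin{lemma}\label{lem:mu}
For $\eta\in\mathcal B$ and $M\in\mathcal M$,
\[
\sum_{m\in\mathcal M}\frac{|\eta^m|^2}{\mu(m)}\le1,\qquad\sum_{m+m'=M}\frac{\mu(M)}{\mu(m)\mu(m')}\le\frac19\quad(m,m'\in\mathcal M).
\]
\end{lemma}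

\begin{proof}
By \eqref{eq:multinomial} the first sum is $\sum_{n\ge1}\|\eta\|^{2n}/(64n^2)\le1$. For the second let $n''=|M|$, $n=|m|$, $n'=|m'|$. Then
\[
\frac{\mu(M)}{\mu(m)\mu(m')}=\frac1{64}\,\frac{n''^2}{n^2n'^2}\,\frac{M!}{m!\,m'!}\binom{n''}{n}^{-1}.
\]
Comparing coefficients of $x^n$ in $\prod_\kappa(1+x)^{M_\kappa}=(1+x)^{n''}$ shows that $M!/(m!\,m'!)$ sums to $\binom{n''}n$ over the decompositions with $|m|=n$. So the second sum is
\[
\frac1{64}\sum_{\substack{n+n'=n''\\ n,n'\ge1}}\Bigl(\frac1n+\frac1{n'}\Bigr)^2\le\frac1{64}\sum_{\substack{n+n'=n''\\ n,n'\ge1}}\Bigl(\frac2{n^2}+\frac2{n'^2}\Bigr)\le\frac{4}{64}\cdot\frac{\pi^2}6<\frac19 .\qedhere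
\]
\end{proof}

\begin{proposition}\label{prop:Psi}
Each $w_\eta$, $\eta\in\mathcal B$, extends to a contraction $E\to H$, the map $\Psi$ extends to a contraction $E\otimes E\to E\otimes L^2(\nu)$, and $U(w_\eta\otimes w_\eta)=(w_\eta\otimes1)\Psi$ for all $\eta\in\mathcal B$.
\end{proposition}

\begin{proof}
Let $P=\sum\alpha_mZ^m\in\mathcal P$ and $v(r)=j$. By \eqref{eq:w}, the Cauchy--Schwarz inequality and Lemma~\ref{lem:mu} (note $\mu(\tau_jm)=\mu(m)$),
\[
|(w_\eta P)(r)|^2\le\sum_m|\alpha_m|^2\mu(m)\varphi^{2\tau_jm}\cdot\sum_m\frac{|\eta^{\tau_jm}|^2}{\mu(m)}\le\sum_m|\alpha_m|^2\mu(m)\varphi^{2\tau_jm}.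
\]
Each shell has mass $1$, so summing over $j$ gives $\|w_\eta P\|^2\le\|P\|^2$.

Let $h=\sum h_{m,m'}Z^m\otimes Z^{m'}$ be a finite sum. On each open set of \eqref{eq:nu}, where $i=v(t)$ and $l=v(1-t)$ are constant,
\[
(\Psi h)(t)=\sum_{m,m'}h_{m,m'}\,\chi_m(t)\chi_{m'}(1-t)\,Z^{\tau_im+\tau_lm'}
\]
is continuous with values in a fixed finite-dimensional space, so $\Psi h$ is measurable. Collect the terms with $\tau_im+\tau_lm'=M$ and apply the Cauchy--Schwarz inequality to the coefficient of $Z^M$. As $\tau_i,\tau_l$ are bijections that preserve $\mu$, Lemma~\ref{lem:mu} gives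
\[
\|(\Psi h)(t)\|^2\le\sum_MN(M)\,\frac1{9\mu(M)}\sum_{\tau_im+\tau_lm'=M}|h_{m,m'}|^2\mu(m)\mu(m').
\]
For $M=\tau_im+\tau_lm'$ we have $\varphi^{2\tau_jM}=\varphi^{2\tau_{j+i}m}\varphi^{2\tau_{j+l}m'}$. The shifts lower levels by at most $\Delta(t)$, so $\beta(M)\le\Delta(t)+\max(\beta(m),\beta(m'))\le\Delta(t)+\beta(m)+\beta(m')$. Hence
\[
\|(\Psi h)(t)\|^2\le\frac19\sum_{m,m'}|h_{m,m'}|^2\mu(m)q^{2\beta(m)}\mu(m')q^{2\beta(m')}\;q^{2\Delta(t)}\sum_jA_{j+v(t)}A'_{j+v(1-t)},
\]
where $A_j=\varphi^{2\tau_jm}$ and $A'_j=\varphi^{2\tau_jm'}$. By \eqref{eq:nu}, the sets of type $(c,0)$ and $(0,c)$, on which $\Delta=0$, produce each product $A_iA'_l$ with $i\neq l$ once, and the remaining sets produce the diagonal: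
\[
\int q^{2\Delta(t)}\sum_jA_{j+v(t)}A'_{j+v(1-t)}\,\nu(dt)\le\sum_{i\ne l}A_iA'_l+\sum_{c\ge0}p^{-c}q^{2c}\sum_jA_jA'_j\le4\sum_iA_i\sum_lA'_l,
\]
since $\sum_{c\ge0}p^{-c/2}\le(1-2^{-1/2})^{-1}<4$. Therefore $\int\|(\Psi h)(t)\|^2\nu(dt)\le\frac49\sum|h_{m,m'}|^2N(m)N(m')\le\|h\|^2$. The last claim is \eqref{eq:formal}, extended by linearity and continuity.
\end{proof}

The weight costs a factor $q^{2c}$ on the set $\{\Delta=c\}$, and the measure $p^{-c}$ of that set pays for it; the series $\sum p^{-c}q^{2c}$ converges exactly when $q<p^{1/2}$.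

\begin{remark}\label{rem:weight}
Let $y=\varphi\eta$ with $\eta$ real and $y_{\mathbf 1,l}\neq0$ for some $l$. The squared norms of $Z_{\mathbf 1,-l}$ and $Z_{\mathbf 1,-l}^2$ are constant multiples of $q^{2\max(0,l)}$. So if $\sum_{l>0}y_{\mathbf 1,l}^2\,q^{2l}<\infty$, then $\sum_ly_{\mathbf 1,l}^2Z_{\mathbf 1,-l}-\sum_ly_{\mathbf 1,l}Z_{\mathbf 1,-l}^2$ is a nonzero vector of $E$, and $w_\eta$ kills it by \eqref{eq:kernel}. With $q=1$ this would always happen. With $q>1$ it forces $y$, and so $\varphi\ge|y|$, to decay slowly in the level; this is why $\varphi$ decays only like $1/|k|$.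
\end{remark}

\section{An injective substitution with dense range}\label{sec:xi}

We construct $\xi\in\mathcal B$ such that $w_\xi$ is injective and each $w_\xi(E_n)$ is dense. In the model one value of $j$ had to separate only $\alpha_k$ from $\alpha'_k$, and the exponents $1$ and $2$ of $\varepsilon_i$ did that. Now monomials in several variables appear together, so each isolated point $L_i$ of the model is replaced by a block on which $y_\kappa$ is a power $\varepsilon_i^{\theta}$, with exponents chosen so that different monomials give different powers of $\varepsilon_i$.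

\subsection*{Exponents}
Choose real numbers $\theta_{\chi,k}\in[\gamma(\chi)+|k|,\gamma(\chi)+|k|+1)$ that are linearly independent over $\mathbb Q$; along an enumeration of $I$ each choice has to avoid only a countable set. Put $\theta(m)=\sum m_\kappa\theta_\kappa$. Then $\theta$ is injective on $\mathcal M$. Since $\theta_\kappa\ge1$ and only finitely many $\theta_\kappa$ lie below a given bound, only finitely many $\theta(m)$ lie below a given bound. Moreover
\begin{equation}\label{eq:theta}
\sum_\kappa10^{-2\theta_\kappa}\varphi_\kappa^{-2}\le\sum_{g\ge1}\Bigl(\frac4{100}\Bigr)^g\sum_{k\in\mathbb Z}\frac{(1+|k|)^2}{100^{|k|}}\le\frac1{24}\cdot2<\frac12 .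
\end{equation}

\subsection*{Blocks}
Let $I_i=\{(\chi,k):\gamma(\chi)\le i,\ |k|\le i\}$; these sets have $i(2i+1)$ elements and increase to $I$. Choose integers $L_1<L_2<\cdots$ one after the other, and put $\varepsilon_i=L_i^{-2}$, so that
\begin{itemize}
\item[(L1)] $L_i\ge i+1$ and $L_{i+1}>2L_i+i$;
\item[(L2)] $q^{-L_i}\le\varepsilon_i^{\,i}$;
\item[(L3)] $9\,i(2i+1)4^i/L_i^2\le2^{-i-2}\varepsilon_{i-1}^{2(i-1)}$, where $\varepsilon_{i-1}^{2(i-1)}$ means $1$ for $i=1$.
\end{itemize}
Each condition holds for all large $L_i$; (L2) does because $q^{L}$ outgrows $L^{2i}$. The $i$-th block is $\Lambda_i=\{(\chi,2L_i+k):(\chi,k)\in I_i\}$. By (L1) its levels lie in $[2L_i-i,2L_i+i]\subset[L_i,L_{i+1})$, so the blocks are disjoint. Define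
\[
\xi_{\chi,2L_i+k}=\varepsilon_i^{\theta_{\chi,k}}/\varphi_{\chi,2L_i+k}\quad\text{for }(\chi,k)\in I_i,\qquad\xi=0\ \text{ off }\textstyle\bigcup_i\Lambda_i,\qquad y=\varphi\xi .
\]
On $\Lambda_i$ we have $\xi\le\varepsilon_i2^i(1+2L_i+i)\le3\cdot2^i/L_i$, because $\theta\ge1$ and $1+i\le L_i$. By (L3), $\sum_{\Lambda_i}\xi_\kappa^2\le2^{-i-2}\varepsilon_{i-1}^{2(i-1)}$. The indices of level $\ge L_i$ outside $\Lambda_i$ at which $\xi\ne0$ belong to later blocks, and $\varepsilon_i^{\,i}$ decreases in $i$. So
\begin{equation}\label{eq:xi}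
\|\xi\|^2\le\frac14,\qquad\rho_i^2:=\sum\bigl\{\xi_\kappa^2:\ \kappa\notin\Lambda_i,\ \kappa\text{ has level}\ge L_i\bigr\}\le\varepsilon_i^{2i}.
\end{equation}

\begin{proposition}\label{prop:inj}
The operator $w_\xi:E\to H$ is injective.
\end{proposition}

\begin{proof}
Let $P=\sum\alpha_mZ^m\in E$ be nonzero, so $\|P\|^2=\sum|\alpha_m|^2N(m)$, and suppose $w_\xi P=0$. Let $m_1$ minimize $\theta$ among the $m$ with $\alpha_m\ne0$; put $\theta_1=\theta(m_1)$, $\chi=\chi_{m_1}$, and let $\theta_2$ be the smallest value of $\theta$ on $\mathcal M$ that exceeds $\theta_1$. Apply the bounded functional $\langle w_\xi\,\cdot\,,e_{\chi,j}\rangle$ to the orthogonal expansion of $P$, which converges unconditionally. By \eqref{eq:w},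
\[
\sum_{\chi_m=\chi}\alpha_m\,y^{\tau_jm}=0\qquad(j\in\mathbb Z),
\]
with absolute convergence. Take $j=2L_i$, with $i$ so large that $m_1$ is supported in $I_i$ and $10\,\varepsilon_i\le1$. If $m$ is supported in $I_i$, then $y^{\tau_jm}=\varepsilon_i^{\theta(m)}$. So
\[
0=\alpha_{m_1}\varepsilon_i^{\theta_1}+R_{\mathrm{near}}+R_{\mathrm{far}},
\]
where $R_{\mathrm{near}}$ is the sum over the $m\ne m_1$ supported in $I_i$ and $R_{\mathrm{far}}$ is the sum over the $m$ not supported in $I_i$. For either sum $R$, the Cauchy--Schwarz inequality gives $|R|^2\le\|P\|^2\sum y^{2\tau_jm}/N(m)$, summed over the $m$ that occur in $R$ with $\alpha_m\neq0$. We bound $N(m)$ from below by one term of the series in \eqref{eq:N}, and we use $\mu(m)\ge m!/|m|!$.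

\emph{Near terms.} These have $\theta(m)\ge\theta_2$, by the choice of $m_1$ and the injectivity of $\theta$. The term with shift $0$ gives $N(m)\ge(m!/|m|!)\,\varphi^{2m}$. Since $\varepsilon_i^{2\theta(m)}\le(10\varepsilon_i)^{2\theta_2}10^{-2\theta(m)}$, \eqref{eq:multinomial} and \eqref{eq:theta} yield
\[
|R_{\mathrm{near}}|^2\le\|P\|^2(10\varepsilon_i)^{2\theta_2}\sum_{n\ge1}\Bigl(\sum_\kappa10^{-2\theta_\kappa}\varphi_\kappa^{-2}\Bigr)^n\le\|P\|^2(10\varepsilon_i)^{2\theta_2}.
\]

\emph{Far terms.} The term with shift $j$ gives $y^{2\tau_jm}/N(m)\le q^{-2\beta(m)}(|m|!/m!)\,\xi^{2\tau_jm}$. There are two cases, as in the model. If $\beta(m)>L_i$, then $\tau_jm$ may meet earlier blocks, where $\xi$ is not small compared with $\varepsilon_i$, and we use the weight: by \eqref{eq:multinomial}, \eqref{eq:xi} and (L2), these $m$ contribute at most $q^{-2L_i}\sum_{n\ge1}\|\xi\|^{2n}\le\frac13\varepsilon_i^{2i}$. If $\beta(m)\le L_i$, then $\tau_jm$ is supported on levels $\ge L_i$ and is not supported in $\Lambda_i$. In \eqref{eq:multinomial}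 these $m$ correspond to $n$-tuples with at least one entry among the indices in the definition of $\rho_i$, so they contribute at most $\sum_{n\ge1}n\rho_i^2\|\xi\|^{2(n-1)}\le\frac{16}9\varepsilon_i^{2i}$. As $\frac13+\frac{16}9<4$, we get $|R_{\mathrm{far}}|\le2\|P\|\varepsilon_i^{\,i}$.

Together, $|\alpha_{m_1}|\le\|P\|\bigl(10^{\theta_2}\varepsilon_i^{\theta_2-\theta_1}+2\varepsilon_i^{\,i-\theta_1}\bigr)\to0$ as $i\to\infty$. This contradicts $\alpha_{m_1}\ne0$.
\end{proof}

\begin{proposition}\label{prop:dense}
For every $n\ge1$ the subspace $w_\xi(E_n)$ is dense in $H$.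
\end{proposition}

\begin{proof}
Let $g\perp w_\xi(E_n)$. Fix $\chi\in X$ and put $g_j=\langle g,e_{\chi,j}\rangle$. For $c,c'\in\mathbb Z$, formula \eqref{eq:w} gives $w_\xi(Z_{\mathbf 1,c'}^{\,n-1}Z_{\chi,c})=\sum_jy_{\mathbf 1,j+c'}^{\,n-1}\,y_{\chi,j+c}\,e_{\chi,j}$, where the first factor is $1$ if $n=1$. So for fixed $c'$ the sequence $u_j=\overline{g_j}\,y_{\mathbf 1,j+c'}^{\,n-1}$ lies in $\ell^2$ and satisfies $\sum_ju_jy_{\chi,j+c}=0$ for all $c$. The sequence $(y_{\chi,l})_l$ is in $\ell^1$ as a product of two $\ell^2$ sequences, it vanishes for $l<0$, and it is nonzero because $y_{\chi,2L_i}>0$ for $i\ge\gamma(\chi)$. By Lemma~\ref{lem:translates}, $u=0$. Given $j$, choose $c'$ with $y_{\mathbf 1,j+c'}>0$ to get $g_j=0$. As $\chi$ and $j$ are arbitrary, $g=0$.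
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Since $w_\xi:E\to H$ is injective with dense range, its polar decomposition reads $w_\xi=|w_\xi^*|\,V^*$ with $V:H\to E$ unitary. Put
\[
\sigma_{(\eta)}=w_\eta V\quad(\eta\in\mathcal B),\qquad\omega=\sigma_{(\xi)}=|w_\xi^*|,\qquad\sigma_z=\sigma_{(z\xi)}\quad(0<|z|\le1),
\]
and let $\Omega$ be as in Lemma~\ref{lem:reduction}. By that lemma and Proposition~\ref{prop:Psi}, $\sigma_{(\eta)}\otimes\sigma_{(\eta)}=\Gamma(\sigma_{(\eta)})\Omega$ for all $\eta\in\mathcal B$. So $\omega$, which is positive and injective with dense range, is a weight inverse with cocycle $\Omega$. By \eqref{eq:w},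
\[
w_\eta Z_{\chi,0}=\sum_j\varphi_{\chi,j}\,\eta_{\chi,j}\,e_{\chi,j},
\]
and $\varphi>0$; hence $\eta\mapsto\sigma_{(\eta)}$ is injective on $\mathcal B$ and $\sigma_{(\eta)}\ne0$ for $\eta\ne0$. By \eqref{eq:spec}, $\sigma_{(\eta)}\in\operatorname{spec}A(G,\omega)$ for $\eta\in\mathcal B\setminus\{0\}$; this includes the $\sigma_z$. Formula \eqref{eq:w} also shows that $w_{z\xi}=z^nw_\xi$ on $E_n$.

\medskip\noindent\emph{Part (a).} Let $f=V^*Z_{\mathbf 1,0}$. Then $(\omega f)(r)=y_{\mathbf 1,v(r)}$, an even function, and $\sigma_zf=z\,\omega f$. So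
\[
[\omega f,\omega f]=\sum_jy_{\mathbf 1,j}^2>0,\qquad[\sigma_zf,\sigma_zf]=z^2\,[\omega f,\omega f].
\]
By \eqref{eq:formJ}, $S(\sigma_z)\sigma_z\ne S(\omega)\omega$ if $z^2\ne1$.

\medskip\noindent\emph{Part (b).} On $L^2(G)\cong H\otimes H$ the operators $\omega$ and $\sigma_z$ act as $w_\xi V\otimes1$ and $w_{z\xi}V\otimes1$. Let $h\in\operatorname{dom}\,(\sigma_z\omega^{-1})^*$. Then there is $h'$ with $\langle(w_{z\xi}\otimes1)P,h\rangle=\langle(w_\xi\otimes1)P,h'\rangle$ for all $P\in E\otimes H$. Taking $P\in E_n\odot H$ shows that $\bar z^{\,n}h-h'$ is orthogonal to $w_\xi(E_n)\odot H$, which is dense by Proposition~\ref{prop:dense}. For $n=1,2$ this gives $\bar zh=h'=\bar z^{\,2}h$, so $h=0$ when $z\ne0,1$. A closed operator $T$ with $T\omega=\sigma_z$ would extend $\sigma_z\omega^{-1}$. It would be densely defined and closed, so $T^*$ would be densely defined, while $T^*\subset(\sigma_z\omega^{-1})^*$ has domain $\{0\}$.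

\medskip\noindent\emph{Part (c).} By \eqref{eq:w} each matrix entry $\langle w_\eta Z^m,e_{\chi,j}\rangle$ is zero or a multiple of a monomial in finitely many coordinates of $\eta$, so it is weakly continuous in $\eta$. The $Z^m$ are total in $E$, the $e_{\chi,j}$ are total in $H$, and $\|w_\eta\|\le1$. So $\eta\mapsto\sigma_{(\eta)}$ is continuous from $\mathcal B$ with the weak topology to $B(H)$ with the weak operator topology, which agrees with the weak$^*$ topology on bounded sets. A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto its image. Hence $\mathcal B\setminus\{0\}$ embeds in $\operatorname{spec}A(G,\omega)$.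

The space $G=\mathbb Q_p\times\mathbb Q_p^*$ is totally disconnected, so $G_{\mathbb C,\lambda}=\lambda(G)\cong G$ by Proposition~\ref{prop:GC}. A continuous map from $\operatorname{spec}A(G,\omega)$ to $G_{\mathbb C,\lambda}$ is constant on the arc $\{\sigma_z:0<z\le1\}$, which is connected and has more than one point. So it is not injective. \qed

\begin{remark}
The test vector in part (a) does not see $z=-1$, but part (b) does. If $\sigma$ satisfies \eqref{eq:identity}, then \eqref{eq:form} says that $C\sigma g\in\operatorname{dom}\,(\sigma\omega^{-1})^*$ for every $g\in L^2(G)$. For $\sigma=\sigma_{-1}$ this domain is $\{0\}$ while $\sigma_{-1}\ne0$, so \eqref{eq:identity} fails for $\sigma_{-1}$ as well.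
\end{remark}

\begin{thebibliography}{9}

\bibitem{Eymard}
Eymard, 1964.

\bibitem{GT}
Olof Giselsson and Lyudmila Turowska, \emph{Beurling-Fourier Algebras and Complexification}, arXiv:2005.02821 (2020).

\bibitem{KL}
Kadison and Liu, SIGMA 10 (2014), 009.

\bibitem{KR}
Kadison and Ringrose, \emph{Fundamentals of the Theory of Operator Algebras} II.

\end{thebibliography}
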